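# A Fourier coefficient of a restricted Ikeda lift, and the sup-norm of Siegel cusp forms

## 1. Restricting a lift and taking one coefficient

Fix integers $n\ge 3$ and $r$ with $1\le r\le n-2$ and $r\equiv n \pmod 2$. Put
$$N=n+r=2m,\qquad k \text{ even and large},\qquad k'=k-m ,$$
so that $m\ge 2$ and $k'\equiv m\pmod 2$. Let $f$ be a normalized Hecke eigenform of weight $2k'$ on $\mathrm{SL}_2(\mathbb Z)$. Ikeda's theorem attaches to $f$ a cusp form $F=F_f$ of degree $N$ and weight $k$ on $\mathrm{Sp}_{2N}(\mathbb Z)$, and it gives the Fourier coefficients of $F$ explicitly (Section 3). Write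
$$F(\mathcal Z)=\sum_{T>0}A(T)e(\mathrm{tr}\,T\mathcal Z),\qquad e(x)=e^{2\pi i x},$$
where $T$ runs over half-integral symmetric matrices ($2T$ integral with even diagonal).

If $Z\in\mathcal H_n$ and $W\in\mathcal H_r$ then the block matrix $Z\oplus W$ lies in $\mathcal H_N$, and $F(Z\oplus W)$ is modular of weight $k$ in each variable. Fix an even positive definite integral matrix $R$ of size $r$ and define
$$\Omega(Z):=\text{the coefficient of } e(\tfrac12\mathrm{tr}\,RW)\ \text{in}\ F(Z\oplus W).$$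
This form of degree $n$ is the object on which everything turns. Its Fourier coefficients are finite sums of coefficients of $F$: writing $\Omega=\sum_{T_1}\beta(T_1)e(\mathrm{tr}\,T_1Z)$,
$$\beta(T_1)=\sum_{\rho\in M_{n,r}(\mathbb Z)}A\begin{pmatrix}T_1&\rho/2\\ \rho^t/2&R/2\end{pmatrix},\qquad A(T)=0 \text{ unless } T>0. \tag{1}$$

**Example ($n=3$, $r=1$).** Take $R=(2)$ and $T_1=\frac12M$ with $M$ the Gram matrix of the root lattice $D_3=\{x\in\mathbb Z^3: x_1+x_2+x_3 \text{ even}\}$, $\det M=4$. A column $\rho\in\mathbb Z^3$ corresponds to the vector $v\in D_3^*$ with inner products $\rho_i$ against the chosen basis, and $v\cdot v=\rho^tM^{-1}\rho$. The matrix $T$ in (1) is positive exactly when $M-\frac12\rho\rho^t>0$, that is, $v\cdot v<2$, and then $\det 2T=2\cdot 4(1-\frac12v\cdot v)=8-4\,v\cdot v$. Since $D_3^*=\mathbb Z^3\cup(\mathbb Z^3+(\frac12,\frac12,\frac12))$, the vectors with $v\cdot v<2$ are $0$, the $6$ vectors $\pm e_i$, and the $8$ vectors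 $(\pm\frac12,\pm\frac12,\pm\frac12)$ of norm $\frac34$. So $\beta(\frac12M)$ has $15$ terms, with $\det 2T=8$ once, $5$ eight times and $4$ six times. The term $\rho=0$ has strictly the largest determinant. Coefficients of $F$ carry a factor $(\det 2T)^{(k'-1/2)/2}$, so for large $k$ we may hope that this one term dominates.

What is $\Omega$ for? It will show that some Hecke eigenforms of degree $n$ take larger values than had been predicted. Let $\Gamma_n=\mathrm{Sp}_{2n}(\mathbb Z)$, let $S^n_k$ be the space of Siegel cusp forms of degree $n$ and weight $k$ on $\Gamma_n$, and for $G\in S_k^n$ put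
$$\|G\|_2^2=\int_{\Gamma_n\backslash\mathcal H_n}|G|^2\det Y^{k-n-1}\,dX\,dY,\qquad \|G\|_\infty=\sup_{Z=X+iY\in\mathcal H_n}\det(Y)^{k/2}|G(Z)|<\infty .$$
Another normalization of the measure depending only on $n$ would change nothing below. A Hecke eigenform is a nonzero $G$ that is an eigenfunction of all Hecke operators. How large is $\|G\|_\infty$ when $\|G\|_2=1$?

**Conjecture (Blomer).** For each fixed $n\ge1$ there is a function $\varepsilon_n(k)\to0$ such that for every $k$ with $S_k^n\ne\{0\}$ and every Hecke eigenform $G\in S^n_k$ with $\|G\|_2=1$,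
$$k^{n(n+1)/8-\varepsilon_n(k)}\le\|G\|_\infty\le k^{n(n+1)/8+\varepsilon_n(k)} .$$

The source of the problem is Soumya Das, Hariram Krishna, "Bounds for the Bergman kernel and the sup-norm of holomorphic Siegel cusp forms", arXiv:2206.02190 (2022). For $n=1$ the statement is a theorem of H. Xia: $k^{1/4-\epsilon}\ll_\epsilon\|f\|_\infty\ll_\epsilon k^{1/4+\epsilon}$. We shall prove the following.

**Theorem 1.** Let $n\ge3$, $1\le r\le n-2$, $r\equiv n\pmod 2$, $\epsilon>0$. For every sufficiently large even $k$ there is a Hecke eigenform $G\in S_k^n$ with $\|G\|_2=1$ and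
$$\|G\|_\infty\ge k^{\frac{n(n+1)}8+\frac{r(n-r-1)}4-\epsilon}.$$

**Corollary 2.** The conjecture, as a statement for every degree $n\ge1$, is false: its upper bound fails for every $n\ge3$. More precisely, with $G$ running over $L^2$-normalized Hecke eigenforms in $S_k^n$,
$$\limsup_{k\to\infty}\max_G\frac{\log\|G\|_\infty}{\log k}\ \ge\ \frac{n(n+1)}8+\max_{\substack{1\le r\le n-2\\ r\equiv n\,(2)}}\frac{r(n-r-1)}4 .$$

*Proof from Theorem 1.* Apply the theorem with each admissible $r$ and let $\epsilon\to0$. Admissible $r$ exist: $r=1$ for $n$ odd, $r=2$ for $n$ even (then $n\ge4$). Since $r\ge1$ and $n-r-1\ge1$, the extra term is positive. $\square$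

For $n=3$, $r=1$ the theorem gives $\|G\|_\infty\ge k^{7/4-\epsilon}$, while the conjecture predicts $k^{3/2+o(1)}$. For $n=2$ there is no admissible $r$, and nothing is claimed.

## 2. Counting exponents, in degree 1 and then in degree $n$

One lower bound for the sup-norm is available for free.

**Lemma 3.** If $G=\sum_Ta(T)e(\mathrm{tr}\,TZ)\in S_k^n$, then for each $T>0$
$$\|G\|_\infty^2\ge|a(T)|^2\Bigl(\frac k{4\pi e}\Bigr)^{nk}(\det T)^{-k}.$$

*Proof.* Integrating $G(X+iY)e(-\mathrm{tr}\,TX)$ over $X$ modulo $1$ gives $|a(T)|e^{-2\pi\mathrm{tr}\,TY}\le\sup_X|G(X+iY)|$. Take $Y=\frac k{4\pi}T^{-1}$: then $\det Y^k=(k/4\pi)^{nk}\det T^{-k}$ and $e^{-4\pi\mathrm{tr}\,TY}=e^{-nk}$. $\square$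

**Degree 1 by hand.** Let $f=\sum\lambda(j)j^{(k-1)/2}e(jz)$ be a normalized eigenform of weight $k$. Lemma 3 with $T=1$ gives $\|f\|_\infty^2\ge(k/4\pi e)^k$. For the $L^2$-norm enlarge the fundamental domain to $|x|\le\frac12$, $y\ge c=\sqrt3/2$ and use Parseval:
$$\|f\|_2^2\le\sum_j|\lambda(j)|^2j^{k-1}\int_c^\infty e^{-4\pi jy}y^{k-2}dy .$$
Inserting $1$ or $(y/c)^2\ge1$ bounds the integral by $C\,\Gamma(k-1)(4\pi j)^{-(k-1)}\min(1,(k/j)^2)$. With $|\lambda(j)|\le d(j)$ (Deligne), $\|f\|_2^2\ll\Gamma(k-1)(4\pi)^{-k}k^{1+\epsilon}$. Since $k^ke^{-k}/\Gamma(k-1)\asymp k^{3/2}$, the quotient $\|f\|_\infty^2/\|f\|_2^2$ is $\gg k^{3/2-1-\epsilon}=k^{1/2-\epsilon}$. This is the lower half of the degree 1 statement. The exponent is a difference: $\frac32$ from Stirling, minus $1$ because about $k$ coefficients enter.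

**Degree $n$.** In degree $n$ the Stirling factor is $k^{3n(n+1)/4}$ (computed in Section 4), and the coefficients that enter are those at classes $S$ with $\det S$ up to about $k^n$.

The first form to try, for even $n\ge4$, is the Ikeda lift of degree $n$ itself ("$r=0$"). Here $k'-\frac12=k-\frac{n+1}2$, which is exactly the exponent of $\det S$ produced by the Gamma integral in Parseval, so all classes with $\det S\ll k^n$ enter with comparable weight. The bound for the resulting sum, obtained by putting $r=0$ in Section 9, is $k^{n(n+1)/2+\epsilon}$, and the quotient is $k^{3n(n+1)/4-n(n+1)/2-\epsilon}=k^{n(n+1)/4-\epsilon}$. That is the predicted size, so the attempt stops there: it yields no contradiction.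

For $\Omega$ with $r\ge1$ the weight is still $k$, but the coefficients come from degree $N=n+r$, where $k'-\frac12=k-\frac{n+1}2-\frac r2$. Relative to the Gamma integral each class acquires a factor $\Delta^{-r/2}$ with $\Delta\asymp\det S$. At $\Delta\asymp k^n$ this saves $k^{nr/2}$ in the norm.

The difficulty is that $\Omega$ need not be an eigenform. The natural remedy is to expand $F(Z\oplus W)=\sum_iF_i(Z)g_i(W)$ over an eigenbasis $g_i$ of $S_k^r$ and to study one $F_i$. We will see that each nonzero $F_i$ is an eigenform (they are the Miyawaki–Ikeda lifts), but the argument above needs explicit Fourier coefficients, and (1) provides those of $\Omega$, not of the individual $F_i$. So we keep $\Omega$, note that it lies in $V=\mathrm{span}\{F_i\}$, and pay the dimension: if $G_1,\dots,G_d$ is an orthonormal eigenbasis of $V$, then $|\Omega(Z)|^2\le\|\Omega\|_2^2\sum_i|G_i(Z)|^2$, so some $G_i$ has sup-norm squared at least about $d^{-1}\|\Omega\|_\infty^2/\|\Omega\|_2^2$,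 and $d\ll k^{r(r+1)/2}$. The balance is
$$\frac{nr}2-\frac{r(r+1)}2=\frac{r(n-r-1)}2>0\quad\text{for }1\le r\le n-2 .$$
For $n=3$, $r=1$: $9-\frac92-1=\frac72>3$.

Two things must be proved: that $V$ is spanned by eigenforms (Sections 5 and 6), and that for a suitable $f$ the weighted sum of coefficients really has the expected size (Sections 7 to 9). Section 4 shows how these give Theorem 1.

## 3. The facts used

**Notation.** $A[B]=B^tAB$. For $A=\mathbb Z$ or $\mathbb Z_p$, $\mathrm{Sym}_j^*(A)$ is the set of half-integral symmetric $j\times j$ matrices over $A$. The constants $C,c>0$ depend only on $n$, $r$ and displayed parameters, and may change from line to line. The letter $\epsilon$ denotes an arbitrarily small positive number, also allowed to change. For $0<T\in\mathrm{Sym}_N^*(\mathbb Z)$ put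
$$\Delta_T=\det(2T),\qquad(-1)^m\Delta_T=D_T\mathfrak f_T^2,$$
with $D_T$ a fundamental discriminant ($1$ allowed) and $\mathfrak f_T\ge1$; this determines both. For example, if $2T$ is the Gram matrix of $A_3\oplus A_1$, then $m=2$, $\Delta_T=8$, $D_T=8$, $\mathfrak f_T=1$; for $D_4$, $\Delta_T=4$, $D_T=1$, $\mathfrak f_T=2$.

Locally, for $T\in\mathrm{Sym}^*_N(\mathbb Z_p)$ with $\det T\ne0$, let $2\varphi_p(T)$ be $v_p(\det 2T)$ minus the valuation of the discriminant of $\mathbb Q_p(\sqrt{(-1)^m\det2T})/\mathbb Q_p$. It depends only on $(-1)^m\det2T$ modulo unit squares, and $\varphi_p(T)=v_p(\mathfrak f_T)$ when $T$ is global. For odd $p$ that discriminant has valuation $0$ or $1$, so $\varphi_p=\lfloor v_p(\det2T)/2\rfloor$. For $p=2$ its valuation is at most $3$, so $v_2(\det 2T)\le2\varphi_2+3$.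

**Fact A (Siegel series; Kitaoka, Shimura, Feit; functional equation: Katsurada).** For $T\in\mathrm{Sym}_N^*(\mathbb Z_p)$, $\det T\ne0$, the series
$$b_p(T;X)=\sum_{\Xi\in\mathrm{Sym}_N(\mathbb Q_p)/\mathrm{Sym}_N(\mathbb Z_p)}\psi_p(\mathrm{tr}\,T\Xi)X^{\mathrm{ord}_p\iota(\Xi)},\qquad\iota(\Xi)=[\Xi\mathbb Z_p^N+\mathbb Z_p^N:\mathbb Z_p^N],$$
with $\psi_p$ the standard additive character, is a polynomial in $X$, and $b_p=\gamma_pF_p$ with
$$\gamma_p(T;X)=(1-X)(1-\xi_pp^mX)^{-1}\prod_{i=1}^m(1-p^{2i}X^2).$$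
Here $\xi_p=1,-1,0$ according as $\mathbb Q_p(\sqrt{(-1)^m\det2T})$ is $\mathbb Q_p$, unramified quadratic, or ramified. $F_p$ is a polynomial of degree $2\varphi_p(T)$ with real coefficients and constant term $1$; so $F_p=1$ if $\varphi_p(T)=0$. The function
$$\tilde F_p(T;X)=X^{-\varphi_p(T)}F_p(T;p^{-(N+1)/2}X)$$
satisfies $\tilde F_p(T;X^{-1})=\tilde F_p(T;X)$ and depends only on the $GL_N(\mathbb Z_p)$-class of $T$. Moreover $\tilde F_p(uT;X)=\tilde F_p(T;X)$ for $u\in\mathbb Z_p^\times$: substitute $\Xi\mapsto u^{-1}\Xi$ in $b_p$, and note that $\xi_p$, $\varphi_p$ do not change because $\det(uT)=u^{2m}\det T$.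

To see such a series at work, take size $1$ in place of $N$: $\sum_{\Xi\in\mathbb Q_p/\mathbb Z_p}\psi_p(T\Xi)X^{\mathrm{ord}\,\iota(\Xi)}$, where $\Xi=a/p^j$ in lowest terms has $\iota=p^j$. If $T$ is a unit, the terms with $j=1$ sum to $-X$ and those with $j\ge2$ to $0$, giving $1-X$. If $v(T)=1$ we get $1+(p-1)X-pX^2=(1-X)(1+pX)$: a standard factor times a polynomial with constant term $1$.

**Fact A′ (Siegel).** For even $k>N+1$ the coefficient at $T>0$ of the Siegel Eisenstein series $E_k^{(N)}=\sum\det(CZ+D)^{-k}$ is $c_{N,k}\det T^{k-(N+1)/2}\prod_pb_p(T;p^{-k})$ with $c_{N,k}\ne0$.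

**Fact B (Kohnen, Kohnen–Zagier).** To a normalized eigenform $f\in S_{2k'}(\mathrm{SL}_2(\mathbb Z))$ with coefficients $\lambda_f(j)j^{k'-1/2}$ corresponds an eigenform $h=\sum c(j)e(jz)$ in Kohnen's plus space $S_{k'+1/2}^+(\Gamma_0(4))$, unique up to scalars, with real coefficients after scaling. Normalize $\|h\|^2=\frac16\int_{\Gamma_0(4)\backslash\mathcal H}|h|^2y^{k'-3/2}dx\,dy=1$. For fundamental $D$ with $(-1)^{k'}D>0$,
$$|c(|D|)|^2=\frac{(k'-1)!}{\pi^{k'}}|D|^{k'-1/2}\frac{L(\frac12,f\times\chi_D)}{\|f\|^2}.$$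
Put $c_f^*(D)=|c(|D|)|^2|D|^{-(k'-1/2)}$ and $\omega_f=\Gamma(2k'-1)/((4\pi)^{2k'-1}\|f\|^2)$. The duplication formula $\Gamma(2k'-1)=\pi^{-1/2}2^{2k'-2}\Gamma(k'-\frac12)\Gamma(k')$ turns this into
$$c_f^*(D)=\mathcal G\,\omega_fL(\tfrac12,f\times\chi_D),\qquad\mathcal G=\frac{\pi^{-1/2}(4\pi)^{k'}}{\Gamma(k'-\frac12)}. \tag{2}$$
In particular $L(\frac12,f\times\chi_D)\ge0$.

**Fact C (Ikeda, Ann. of Math. 154 (2001)).** With $\alpha_p^{\pm1}$ the Satake parameters of $f$,
$$A(T)=c(|D_T|)\,\mathfrak f_T^{k'-1/2}\prod_p\tilde F_p(T;\alpha_p)$$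
are the coefficients of a cusp form $F=F_f\in S_k^N$. By Deligne $|\alpha_p|=1$ and $|\lambda_f(j)|\le d(j)$. Put $w_p(T)=|\tilde F_p(T;\alpha_p)|^2$ and $w(T)=\prod_pw_p(T)$. Since $\Delta_T=|D_T|\mathfrak f_T^2$,
$$|A(T)|^2=c_f^*(D_T)\,\Delta_T^{k'-1/2}\,w(T). \tag{3}$$
Also $A(T[U])=A(T)$ for $U\in GL_N(\mathbb Z)$.

**Fact D (Petersson's formula).** $\sum_f\omega_f\lambda_f(j)=\delta_{j=1}+2\pi(-1)^{k'}\sum_{c\ge1}c^{-1}S(1,j;c)J_{2k'-1}(4\pi\sqrt j/c)$, the sum over normalized eigenforms of weight $2k'$ and $S$ the Kloosterman sum.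

**Fact E (Siegel's mass formula; Kitaoka, *Arithmetic of Quadratic Forms*, Thm. 6.8.1).** For $0<B\in\mathrm{Sym}_n(\mathbb Z)$,
$$\sum_{B'\in\mathrm{gen}(B)}|\mathrm{Aut}B'|^{-1}=c_n(\det B)^{(n+1)/2}\prod_p\alpha_p(B)^{-1},$$
$$\alpha_p(B)=\tfrac12\lim_{a\to\infty}p^{-an(n-1)/2}\#\{X\in M_n(\mathbb Z/p^a):B[X]\equiv B\};$$
another convention at $p=2$ only changes $c_n$.

**Fact F.** $\dim S_k^r\le Ck^{r(r+1)/2}$. Siegel's fundamental domain for $\Gamma_n$ lies in $\{|x_{ij}|\le\frac12,\ Y\in\mathcal R_n,\ Y\ge c1_n\}$, where $\mathcal R_n$ is Minkowski's domain, a fundamental domain for $GL_n(\mathbb Z)/\pm1$ on $\{Y>0\}$.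

**The two lattices.** We fix Gram matrices $M$ (rank $n$) and $R$ (rank $r$) of even positive lattices such that $D_0:=(-1)^m\det M\det R$ is a fundamental discriminant.

- If $n,r$ are odd, take $M=D_n$ (determinant $4$) and $R=E_8^j\oplus\{A_1,\ A_1\oplus A_2,\ A_1\oplus A_4,\ E_7\}$ for $r\equiv1,3,5,7\pmod8$, with $\det R=2,6,10,2$. Then $D_0\in\{\pm8,\pm24,\pm40\}$, all fundamental.
- If $n,r$ are even, take $M=D_n$ for $n\equiv2\ (4)$, $E_8^{n/8}$ for $8\mid n$, $E_8^j\oplus A_1\oplus A_3$ for $n\equiv4\ (8)$; then $(-1)^{n/2}\det M=-4,1,8$. Take $R=E_8^j\oplus\{0,A_2,A_4,E_6\}$ for $r\equiv0,2,4,6\ (8)$; then $(-1)^{r/2}\det R=1,-3,5,-3$. Products of coprime fundamental discriminants are fundamental.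

Put $q=\det R$, so $|D_0|=q\det M$.

## 4. Comparing $\|\Omega\|_\infty$ with $\|\Omega\|_2$

Let $\{g_i\}$ be a basis of $S_k^r$ of simultaneous Hecke eigenforms and write $F(Z\oplus W)=\sum_iF_i(Z)g_i(W)$. The restriction is cuspidal in each variable because diagonal blocks of $T>0$ are positive, so $F_i\in S_k^n$. Let $V=\mathrm{span}\{F_i\}$. Then $\dim V\le Ck^{r(r+1)/2}$, and $\Omega\in V$, since $\Omega=\sum_ia_{g_i}(\frac12R)F_i$. The two inputs proved later are as follows.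

**Proposition 4.** Each nonzero $F_i$ is an eigenform of all Hecke operators, and $V$ has an orthonormal basis of Hecke eigenforms.

Proposition 5 concerns a sum $\mathcal S_f$ that arises from the $L^2$-norm, so we first compute.

**Step 1: a theta decomposition of $\Omega$.** The purpose is to write $\Omega$ through series to which Parseval applies, with coefficients single values of $A$. Completing the square,
$$T_{S,\rho}:=\begin{pmatrix}S+\frac12\rho R^{-1}\rho^t&\rho/2\\\rho^t/2&R/2\end{pmatrix}=\begin{pmatrix}S&0\\0&R/2\end{pmatrix}\left[\begin{pmatrix}1&0\\R^{-1}\rho^t&1\end{pmatrix}\right],\qquad\Delta:=\det2T_{S,\rho}=q\det(2S).$$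
For $S\in\mathrm{Sym}_n(\mathbb Q)$, $S>0$, and a class $\mu\in M_{n,r}(\mathbb Z)/M_{n,r}(\mathbb Z)R$, call $(S,\mu)$ *compatible* if $S+\frac12\rho R^{-1}\rho^t\in\mathrm{Sym}_n^*(\mathbb Z)$ for $\rho\in\mu$. (For $r=1$, $R=(2)$ there are $2^n$ classes, and the condition is that $S+\frac14\rho\rho^t$ be half-integral.) This does not depend on $\rho\in\mu$: replacing $\rho$ by $\rho+\lambda R$ adds $\frac12(\rho\lambda^t+\lambda\rho^t)+\frac12\lambda R\lambda^t$, which is half-integral because $R$ is even. Since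
$$T_{S,\rho+\lambda R}=T_{S,\rho}\left[\begin{pmatrix}1&0\\\lambda^t&1\end{pmatrix}\right],$$
the number $a(S,\mu):=A(T_{S,\rho})$ is well defined. Every $T>0$ in (1) is $T_{S,\rho}$ for a unique pair $(S,\rho)$, so
$$\Omega=\sum_\mu h_\mu\theta_\mu,\quad h_\mu=\sum_{S\text{ comp. with }\mu}a(S,\mu)e(\mathrm{tr}\,SZ),\quad\theta_\mu=\sum_{\rho\in\mu}e(\tfrac12\mathrm{tr}\,\rho R^{-1}\rho^tZ).$$

**Step 2: upper bound for $\|\Omega\|_2$.** The purpose is to reduce the norm to a sum over classes. On $Y\ge c1_n$ we have $|\theta_\mu|\le\sum_\rho e^{-c'|\rho|^2}\le C$, and there are $q^n$ classes $\mu$, so $|\Omega|^2\le C\sum_\mu|h_\mu|^2$ there. For fixed $\mu$ all $S$ lie in one coset of $\mathrm{Sym}_n^*(\mathbb Z)$, so Parseval in $X$ modulo $\mathrm{Sym}_n(\mathbb Z)$ gives $\int|h_\mu|^2dX=\sum_S|a(S,\mu)|^2e^{-4\pi\mathrm{tr}\,SY}$. Put $x(S)=\sum_\mu|a(S,\mu)|^2$. Using Fact F and $\{Y\ge c1_n\}\subset\{\det Y\ge c^n\}$ (rename $c$),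
$$\|\Omega\|_2^2\le C\int_{Y\in\mathcal R_n,\ \det Y\ge c}\ \sum_Sx(S)e^{-4\pi\mathrm{tr}\,SY}\det Y^{k-n-1}dY .$$
From $T_{S,\rho}[\mathrm{diag}(U,1)]=T_{S[U],U^t\rho}$ we get $a(S[U],U^t\mu)=a(S,\mu)$, so $x$ is $GL_n(\mathbb Z)$-invariant. Write $\sum_S$ as $\sum_{S/GL_n(\mathbb Z)}|\mathrm{Aut}S|^{-1}\sum_{U\in GL_n(\mathbb Z)}$ over $S[U]$, and note $\mathrm{tr}\,S[U]Y=\mathrm{tr}\,S\,UYU^t$. The sets $U\mathcal R_nU^t$, $U\in GL_n(\mathbb Z)/\pm1$, tile $\{Y>0\}$, and $\det Y$ and $dY$ are invariant. Hence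
$$\|\Omega\|_2^2\le C\sum_{S/GL_n(\mathbb Z)}\frac{x(S)}{|\mathrm{Aut}S|}J(S),\qquad J(S)=\int_{Y>0,\ \det Y\ge c}e^{-4\pi\mathrm{tr}\,SY}\det Y^{k-n-1}dY.$$
Put $\kappa=k-\frac{n+1}2=k'+\frac{r-1}2$ and $\Gamma_n(s)=\pi^{n(n-1)/4}\prod_{j=0}^{n-1}\Gamma(s-\frac j2)=\int_{Y>0}e^{-\mathrm{tr}\,Y}\det Y^{s-(n+1)/2}dY$. Inserting $(\det Y/c)^b\ge1$ gives $J(S)\le c^{-b}\Gamma_n(\kappa+b)(4\pi)^{-n(\kappa+b)}\det S^{-\kappa-b}$. Use $b=0$ and $b=n$, with $\Gamma_n(\kappa+n)\le Ck^{n^2}\Gamma_n(\kappa)$ and $\det S=\Delta/(2^nq)$: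
$$J(S)\le C\,\Gamma_n(\kappa)(4\pi)^{-n\kappa}\det S^{-\kappa}\min\bigl(1,(k^n/\Delta)^n\bigr).$$
By (3), $|a(S,\mu)|^2=c_f^*(D)\Delta^{k'-1/2}w(T_{S,\mu})$ with $D=D_T$. Since $k'-\frac12-\kappa=-\frac r2$,
$$\|\Omega\|_2^2\le C\,\Gamma_n(\kappa)(4\pi)^{-n\kappa}(2^nq)^\kappa\,\mathcal S_f,\qquad\mathcal S_f=\sum_{S/GL_n(\mathbb Z)}\frac1{|\mathrm{Aut}S|}\sum_\mu c_f^*(D)\Delta^{-r/2}\min\bigl(1,(k^n/\Delta)^n\bigr)w(T_{S,\mu}). \tag{4}$$
The factor $\Delta^{-r/2}$ is the saving announced in Section 2.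

**Proposition 5.** There is a number $\mathcal W=\mathcal W(k)>0$ with $\mathcal W\ll_\epsilon k^{n(n+1-r)/2+\epsilon}$ such that for every sufficiently large even $k$ some $f$ satisfies
$$c_f^*(D_0)>0\qquad\text{and}\qquad\mathcal S_f\le2\mathcal W\,c_f^*(D_0). \tag{5}$$

**Step 3: lower bound for $\|\Omega\|_\infty$.** The purpose is to show that the term $\rho=0$ dominates $\beta(\frac12M)$. Let $f$ be as in Proposition 5. The term $\rho=0$ is $A(\frac12(M\oplus R))=c(|D_0|)$, since there $(-1)^m\Delta=D_0$ is fundamental and $\mathfrak f=1$. Any other contributing $\rho$ has $2S=M-\rho R^{-1}\rho^t>0$ with $\rho\ne0$; then $\det2S<\det M$, and the integer $\Delta$ is at most $|D_0|-1$. There are $O(1)$ such $\rho$. For each, the corresponding term of $\mathcal S_f$ has $\Delta\le C$, its minimum is $1$ for $k$ large, and $|\mathrm{Aut}S|\le C$, since orders of finite subgroups of $GL_n(\mathbb Z)$ are bounded. All terms of $\mathcal S_f$ are nonnegative,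 so $c_f^*(D)w\le C\mathcal S_f$, and by (3) and (5)
$$|A(T_{S,\rho})|^2\le C(|D_0|-1)^{k'-1/2}\mathcal S_f\le2C\mathcal W\,(|D_0|-1)^{k'-1/2}c_f^*(D_0).$$
As $\mathcal W$ is bounded by a power of $k$, this is exponentially smaller than $|c(|D_0|)|^2=c_f^*(D_0)|D_0|^{k'-1/2}$. So for $k$ large $|\beta(\frac12M)|^2\ge\frac14c_f^*(D_0)|D_0|^{k'-1/2}$, and Lemma 3 with $T=\frac12M$ gives
$$\|\Omega\|_\infty^2\ge\tfrac14c_f^*(D_0)|D_0|^{k'-1/2}\Bigl(\frac k{2\pi e}\Bigr)^{nk}(\det M)^{-k}.$$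

**Step 4: the quotient, and the end of the proof of Theorem 1.** Divide by (4). Since $|D_0|=q\det M$ and $k-k'$, $k-\kappa$ are constants, $|D_0|^{k'}(\det M)^{-k}q^{-\kappa}$ is bounded above and below, and $(2\pi e)^{-nk}(4\pi)^{n\kappa}2^{-n\kappa}$ is a constant times $e^{-nk}$. What remains is $(k/e)^{nk}/\Gamma_n(\kappa)$. By Stirling $\Gamma(k-\frac{n+1}2-\frac j2)\asymp k^{k-\frac{n+1}2-\frac j2-\frac12}e^{-k}$, so this is
$$\asymp k^{\frac{n(n+1)}2+\frac{n(n-1)}4+\frac n2}=k^{3n(n+1)/4}.$$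
With (5),
$$\frac{\|\Omega\|_\infty^2}{\|\Omega\|_2^2}\ge c\,k^{\frac{3n(n+1)}4}\frac{c_f^*(D_0)}{\mathcal S_f}\gg k^{\frac{3n(n+1)}4-\frac{n(n+1-r)}2-\epsilon}=k^{\frac{n(n+1)}4+\frac{nr}2-\epsilon}.$$
Let $G_1,\dots,G_d$ be an orthonormal eigenbasis of $V$ (Proposition 4). By Cauchy–Schwarz $|\Omega(Z)|^2\le\|\Omega\|_2^2\sum_i|G_i(Z)|^2$. Multiply by $\det Y^k$ and evaluate near the supremum of the left side: as $d\le Ck^{r(r+1)/2}$, some $i$ has
$$\|G_i\|_\infty^2\gg k^{\frac{n(n+1)}4+\frac{nr}2-\frac{r(r+1)}2-\epsilon}=k^{\frac{n(n+1)}4+\frac{r(n-r-1)}2-\epsilon}.$$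
Taking square roots gives Theorem 1, once Propositions 4 and 5 are proved.

## 5. Hecke operators on the lift

**Setup.** Write $G_j=GSp_{2j}(\mathbb Q_p)$, $K_j=GSp_{2j}(\mathbb Z_p)$, $\nu$ for the similitude, and $\mathcal H(G_j)$ for the algebra of compactly supported bi-$K_j$-invariant functions under convolution, with $\mathrm{vol}\,K_j=1$. It is commutative, because the anti-involution $g\mapsto g^t$ fixes every double coset (these have diagonal representatives).

For a modular form $E$ of degree $j$ and weight $k$ let $\Phi_E$ be the right $\prod_pK_j$-invariant, left $GSp_{2j}(\mathbb Q)$-invariant function on $GSp_{2j}(\mathbb A)=GSp_{2j}(\mathbb Q)\,GSp_{2j}^+(\mathbb R)\prod_pK_j$ with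
$$\Phi_E(g_\infty)=\nu(g_\infty)^{jk/2}\det(Ci+D)^{-k}E(g_\infty i),\qquad\nu(g_\infty)>0 .$$
The center acts trivially ($k$ even), and for cusp forms the $L^2$-norm of $\Phi_E$ modulo the center is proportional to the Petersson norm. The Hecke operators at $p$ are
$$T_t\Phi(x)=\sum_{y\in G_j/K_j}t(y)\Phi(xy),\qquad t\in\mathcal H(G_j),$$
including those of non-square similitude such as $T(p)$; and $T_{a*b}=T_aT_b$. If $yK_j=\gamma K_j$ with $\gamma\in GSp_{2j}(\mathbb Z[1/p])$, $\nu(\gamma)>0$, then left translation by $\gamma^{-1}$ gives $\Phi_E(g_\infty y)=\Phi_E(\gamma^{-1}g_\infty)$. So $T_t$ acts by $E\mapsto\sum_yt(y)E|\gamma_y^{-1}$, with the slash action normalized by $\nu^{jk/2}$. On cusp forms $T_t^*=T_{\check t}$ for real $t$, where $\check t(y)=t(y^{-1})$, because right translation is unitary.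

For $\alpha\in\mathbb C^\times$ let $I(\alpha)$ be the space of smooth $\phi$ on $G_N$ with $\phi(bx)=\chi_\alpha(b)\delta_P^{1/2}(b)\phi(x)$ for
$$b=\begin{pmatrix}A&*\\0&\nu A^{-t}\end{pmatrix}\in P,\qquad\chi_\alpha(b)=\alpha^{v(\det A)-m\,v(\nu)},\qquad\delta_P^{1/2}(b)=|\det A|^{m+1/2}|\nu|^{-m(m+1/2)}.$$
Since $G_N=PK_N$, there is a unique $K_N$-fixed $\phi_0\in I(\alpha)$ with $\phi_0(1)=1$, and $T_t\phi_0=c_t(\alpha)\phi_0$ with $c_t(\alpha)=\sum_yt(y)\phi_0(y)$, a Laurent polynomial in $\alpha$.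

**Lemma 6.** $T_tF_f=c_t(\alpha_p)F_f$ for all $p$ and all $t\in\mathcal H(G_N)$.

The strategy is that the coefficients of $F_f$ and of Siegel Eisenstein series have one shape. The Eisenstein series prove a polynomial identity at infinitely many points, which we then evaluate at $\alpha_p$.

*Proof.* **Step 1: the action on coefficients.** We may assume $t$ supported on $\nu\in p^{-\delta}\mathbb Z_p^\times$. We have $P(\mathbb Q_p)=P(\mathbb Z[1/p])P(\mathbb Z_p)$: this holds for the Levi factor because $GL_N(\mathbb Q_p)=GL_N(\mathbb Z[1/p])GL_N(\mathbb Z_p)$, and the unipotent part is handled by density of $\mathrm{Sym}_N(\mathbb Z[1/p])$ in $\mathrm{Sym}_N(\mathbb Q_p)$. With $G_N=P(\mathbb Q_p)K_N$, the cosets $yK_N$ are represented by $\gamma$ with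
$$\gamma^{-1}=\begin{pmatrix}p^\delta D^{-t}&B\\0&D\end{pmatrix},\qquad D\in GL_N(\mathbb Z[1/p]),\ \det D=\pm p^j .$$
Let $E=\sum A_E(T)e(\mathrm{tr}\,TZ)$ have even weight $k$. Then
$$(E|\gamma^{-1})(Z)=p^{\delta mk}p^{-jk}E(p^\delta D^{-t}ZD^{-1}+BD^{-1}),$$
and the term $A_E(T)$ contributes to the exponent $T'=p^\delta D^{-1}TD^{-t}$. So the coefficient of $T_tE$ at $T'$ is
$$p^{\delta mk}\sum_Dp^{-jk}\kappa_D(T')A_E(p^{-\delta}DT'D^t),$$
where $\kappa_D(T')$, a finite sum over $B$, does not depend on $k$, and $A_E(T)=0$ if $T$ is not half-integral.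

**Step 2: coefficients of product shape.** Let $T'>0$ and $T=p^{-\delta}DT'D^t$ half-integral. Then $\det T=p^{2j-2\delta m}\det T'$, so $D_T=D_{T'}$ and $\mathfrak f_T=p^{j-\delta m}\mathfrak f_{T'}$. For primes $\ell\ne p$ we have $D\in GL_N(\mathbb Z_\ell)$ and $p^{-\delta}\in\mathbb Z_\ell^\times$, so $\tilde F_\ell(T;\cdot)=\tilde F_\ell(T';\cdot)$ by Fact A. Suppose that for $T>0$
$$A_E(T)=C(D_T)\,\mathfrak f_T^{k'-1/2}\prod_\ell\tilde F_\ell(T;X_\ell).$$
The powers of $p$ combine to $p^{(\delta m-j)(k-k'+1/2)}=p^{(\delta m-j)(m+1/2)}$. So the coefficient of $T_tE$ at $T'$ is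
$$C(D_{T'})\,\mathfrak f_{T'}^{k'-1/2}\prod_{\ell\ne p}\tilde F_\ell(T';X_\ell)\cdot P_{t,T'}(X_p) \tag{6}$$
with the Laurent polynomial $P_{t,T'}(X)=\sum_Dp^{(\delta m-j)(m+1/2)}\kappa_D(T')\tilde F_p(p^{-\delta}DT'D^t;X)$ (half-integral arguments only), which is independent of $k$.

**Step 3: Eisenstein series.** Take $E=E_k^{(N)}$, $k>N+1$ even, and $X_\ell=\ell^{-(k'-1/2)}$. Since $\ell^{-(N+1)/2}X_\ell=\ell^{-k}$, $F_\ell(T;\ell^{-k})=X_\ell^{\varphi_\ell}\tilde F_\ell(T;X_\ell)$, and $\prod_\ell X_\ell^{\varphi_\ell}=\mathfrak f_T^{-(k'-1/2)}$. Also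
$$\prod_\ell\gamma_\ell(T;\ell^{-k})=\frac{L(k',\chi_{D_T})}{\zeta(k)\prod_{i\le m}\zeta(2k-2i)},$$
and $\det T^{k-(N+1)/2}$ is a constant times $|D_T|^{k'-1/2}\mathfrak f_T^{2k'-1}$. So by Fact A′ the coefficients have the shape of Step 2 with $C(D)=C_k|D|^{k'-1/2}L(k',\chi_D)\ne0$.

On elements with $\nu(g_\infty)>0$, $\Phi_E(g)=\sum_\gamma\phi(\gamma g)$ over $P(\mathbb Q)^+\backslash GSp_{2N}(\mathbb Q)^+$ (positive similitudes; cosets represented in $\mathrm{Sp}_{2N}(\mathbb Z)$), where $\phi$ is the product of $\nu^{Nk/2}\det(Ci+D)^{-k}$ at infinity and, at the finite places, the spherical functions with $\phi(bx)=|\det A|^k|\nu|^{-Nk/2}\phi(x)$. Since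
$$|\det A|^k|\nu|^{-mk}=\delta_P^{1/2}(b)\,|\det A|^{k'-1/2}|\nu|^{-m(k'-1/2)},$$
the component at $p$ lies in $I(p^{-(k'-1/2)})$. As $T_t$ acts by right translations at $p$ on this component, $T_tE=c_t(p^{-(k'-1/2)})E$.

**Step 4: the polynomial identity.** Fix $T'$. Only finitely many $\ell$ have $F_\ell(T';\cdot)\ne1$, and $F_\ell(T';\ell^{-k})\to1$ as $k\to\infty$. So for all large even $k$ the factor in front of $P_{t,T'}$ in (6) is nonzero. Comparing (6) with $c_t$ times the coefficient of $E$ at $T'$ gives $P_{t,T'}(X)=c_t(X)\tilde F_p(T';X)$ at $X=p^{-(k'-1/2)}$, for infinitely many $X$, hence identically.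

**Step 5: the lift.** $F_f$ has the shape of Step 2 with $C(D)=c(|D|)$ and $X_\ell=\alpha_\ell$. By (6) and Step 4 the coefficient of $T_tF_f$ at each $T'>0$ is $c_t(\alpha_p)A(T')$. Both forms are cuspidal, so they agree. $\square$

## 6. The restriction has Hecke eigenforms as components

We prove Proposition 4. Fix $p$. Let $H=\{(y,z)\in G_n\times G_r:\nu(y)=\nu(z)\}\subset G_N$ and $K_H=H\cap K_N$. For $t\in\mathcal H(G_n)$, $t_2\in\mathcal H(G_r)$ supported on $v(\nu)=j$ and a right $K_N$-invariant $\Phi$ put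
$$\mathcal R(t\otimes t_2)\Phi(x)=\sum_{y,z}t(y)t_2(z)\Phi(x(y,z)),$$
where $y,z$ run over $G_n/K_n$, $G_r/K_r$ with representatives of similitude exactly $p^j$. Each is then determined up to elements of similitude $1$ in $K_n$, $K_r$, so $(y,z)$ is determined modulo $K_H$ and the sum is well defined. The result is right $K_H$-invariant: for $(a,b)\in K_H$ write $ay=y'a'$, $bz=z'b'$ with $y',z'$ representatives; then $\nu(a')=\nu(a)=\nu(b)=\nu(b')$, so $(a',b')\in K_H$, and $t(y)=t(y')$, $t_2(z)=t_2(z')$.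

The plan is to show that in $I(\alpha)$ any operator $t$ on the first factor can be moved to the second factor, and then to transfer this identity to $\Phi_F$.

**Lemma 7.** Let $|\alpha|=1$. There is a linear map $t\mapsto t^\sharp$ from $\mathcal H(G_n)$ to $\mathcal H(G_r)$, preserving the condition $v(\nu)=j$ on supports, with $1_{K_n}^\sharp=1_{K_r}$ and $(t_1*t_2)^\sharp=t_1^\sharp*t_2^\sharp$, such that for $t,t_2$ supported on $v(\nu)=j$
$$\mathcal R(t\otimes t_2)\phi_0=\mathcal R(1_{K_n}\otimes t')\phi_0,\qquad t'=t_2*(t^\sharp)^\vee. \tag{7}$$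

*Proof.* **Step 1: the open orbit.** We describe $P\backslash G_N/H$ generically. With $G_N$ acting on row vectors from the right, $P\backslash G_N$ is the variety of Lagrangians $\mathcal L$ in $V_n\oplus V_r$, where $\dim V_j=2j$. Those with $\mathcal L\cap V_r=0$ form a nonempty Zariski-open subset of a smooth irreducible variety, hence an open dense set of points over $\mathbb Q_p$. For such $\mathcal L$, a vector of $V_r$ orthogonal to the projection of $\mathcal L$ to $V_r$ is orthogonal to $\mathcal L$, so lies in $\mathcal L\cap V_r=0$; hence this projection is onto. Its kernel $U=\mathcal L\cap V_n$ is isotropic of dimension $(n+r)-2r=n-r$. The projection of $\mathcal L$ to $V_n$ is injective with image in $U^\perp$, and $\dim U^\perp=n+r$, so the image is $U^\perp$. Therefore $\mathcal L/U$ is the graph of an isomorphism $\sigma:U^\perp/U\to V_r$ reversing the sign of the form (an anti-isometry), and $(U,\sigma)$ determines $\mathcal L$. By Witt's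 theorem all these $\mathcal L$ form one $H$-orbit. (For $n=3$, $r=1$: $U$ is an isotropic plane in a $6$-space, and $\sigma$ identifies the plane $U^\perp/U$ with $V_1$.)

**Step 2: base point and stabilizer.** With standard symplectic bases $e_i,f_i$ of $V_n$ and $e_i',f_i'$ of $V_r$ let $\mathcal L_1$ be spanned by $f_{r+1},\dots,f_n$ and $e_i+e_i'$, $f_i-f_i'$ ($i\le r$). Its intersection with the standard lattice is a primitive Lagrangian sublattice. $\mathrm{Sp}_{2N}(\mathbb Z_p)$ acts transitively on these, so $\mathcal L_1$ corresponds to $Px_1$ with $x_1\in K_N$. The stabilizer of $\mathcal L_1$ in $H$ is $\{(y,g_y):y\in Q\}$, where $Q\subset G_n$ is the stabilizer of $U=\langle f_{r+1},\dots,f_n\rangle$ and $g_y$ is the transport by $\sigma$ of the action of $y$ on $U^\perp/U$. The map $y\mapsto g_y$ is a homomorphism $Q\to G_r$ with $\nu(g_y)=\nu(y)$. It maps $Q\cap K_n$ into $K_r$, because $\sigma$ matches the lattices. It maps it onto $K_r$: lift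 $b\in K_r$ by letting $y$ act on $\langle e_i,f_i\rangle_{i\le r}$ via $\sigma$, by $1$ on $f_j$ and by $\nu(b)$ on $e_j$ ($j>r$).

For $\phi\in I(\alpha)$ and $h\in H$,
$$\phi(x_1(y,g_y)h)=\Psi(y)\phi(x_1h),\qquad\Psi(y)=\chi_\alpha\delta_P^{1/2}\bigl(x_1(y,g_y)x_1^{-1}\bigr),\quad y\in Q .$$
$\Psi$ is a character of $Q$, trivial on $Q\cap K_n$ because $x_1\in K_N$.

**Step 3: $\phi_0$ on the open orbit.** For $z\in G_r$ with $v(\nu(z))=0$ put $\Theta(z)=\phi_0(x_1(a,z))$ for any $a\in K_n$ with $\nu(a)=\nu(z)$. By right $K_H$-invariance this is independent of $a$ and right $K_r$-invariant. For $b\in K_r$ choose $y\in Q\cap K_n$ with $g_y=b$; then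
$$\Theta(z)=\Psi(y)\phi_0(x_1(a,z))=\phi_0(x_1(ya,bz))=\Theta(bz).$$
So $\Theta$ is bi-$K_r$-invariant; extend it by $0$ to $G_r$. By the Iwasawa decomposition $G_n=QK_n$, and from $(ya,z)=(y,g_y)(a,g_y^{-1}z)$
$$\phi_0(x_1(ya,z))=\Psi(y)\Theta(g_y^{-1}z)\qquad(y\in Q,\ a\in K_n,\ \nu(ya)=\nu(z)). \tag{8}$$
In the same way any right $K_H$-invariant $\phi\in I(\alpha)$ is determined by its values at $x_1(1,z)$, $z\in \mathrm{Sp}_{2r}(\mathbb Q_p)$: indeed $\phi(x_1(ya,z))=\Psi(y)\phi(x_1(a,g_y^{-1}z))$, multiplying on the right by $(a^{-1},b)\in K_H$ makes the first entry $1$, and the open orbit is dense.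

**Step 4: the map $\sharp$.** On right $K_n$-invariant compactly supported functions put $1_{yK_n}\mapsto\Psi(y)1_{g_yK_r}$, $y\in Q$. Another choice of $y\in Q$ in $yK_n$ differs by an element of $Q\cap K_n$, so this is well defined. Clearly $1_{K_n}^\sharp=1_{K_r}$, and supports on $v(\nu)=j$ are preserved. For $t\in\mathcal H(G_n)$ write $t^\sharp=\sum_it(y_i)\Psi(y_i)1_{g_{y_i}K_r}$. Left translation by $b=g_u$, $u\in Q\cap K_n$, replaces $g_{y_i}K_r$ by $g_{uy_i}K_r$; since $t(uy_i)=t(y_i)$, $\Psi(uy_i)=\Psi(y_i)$, and the $uy_i$ are again representatives, the terms are permuted. So $t^\sharp\in\mathcal H(G_r)$. If $t_1=\sum_it_1(y_i)1_{y_iK_n}$ and $t_2=\sum_lt_2(y_l')1_{y_l'K_n}$ with $y_i,y_l'\in Q$, then left $K_n$-invariance of $t_2$ gives $t_1*t_2=\sum_{i,l}t_1(y_i)t_2(y_l')1_{y_iy_l'K_n}$. The same holds for $t_1^\sharp*t_2^\sharp$ with the coefficients multiplied by $\Psi(y_i)\Psi(y'_l)$ and cosets $g_{y_i}g_{y_l'}K_r$. As $\Psi$ and $y\mapsto g_y$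 are multiplicative, $(t_1*t_2)^\sharp=t_1^\sharp*t_2^\sharp$.

**Step 5: the identity.** Let $t,t_2$ be supported on $v(\nu)=j$. Choose representatives $y_i\in Q$ with $\nu(y_i)=p^j$, which is possible since $\nu(Q\cap K_n)=\mathbb Z_p^\times$. By (8), for $z\in\mathrm{Sp}_{2r}(\mathbb Q_p)$,
$$\mathcal R(t\otimes t_2)\phi_0(x_1(1,z))=\sum_i\sum_{z_2}t(y_i)\Psi(y_i)t_2(z_2)\Theta(g_{y_i}^{-1}zz_2)=(t^\sharp*\Theta*\check t_2)(z)=(\Theta*t^\sharp*\check t_2)(z).$$
The last equality holds because bi-$K_r$-invariant functions commute under convolution, one factor being compactly supported, by the anti-involution $g\mapsto g^t$. For $t=1_{K_n}$ and any $t'$ supported on $v(\nu)=0$ the same formula reads $\mathcal R(1_{K_n}\otimes t')\phi_0(x_1(1,z))=(\Theta*\check t')(z)$. Now $t'=t_2*(t^\sharp)^\vee$ is supported on $v(\nu)=0$ and has $\check t'=t^\sharp*\check t_2$. So the two sides of (7) agree at all $x_1(1,z)$. Both are right $K_H$-invariant elements of $I(\alpha)$,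 so they are equal by Step 3. $\square$

*Proof of Proposition 4.* **Step 1: transfer from $\phi_0$ to $\Phi_F$.** In a unitary representation, let $v_0$ be $K_N$-fixed with Hecke character $\lambda$. Then
$$\langle\pi(g)v_0,v_0\rangle=\lambda(1_{K_NgK_N})\,|K_NgK_N/K_N|^{-1}\|v_0\|^2,$$
since all $y\in K_NgK_N$ give the same matrix coefficient. Hence $\|\sum_ic_i\pi(g_i)v_0\|^2/\|v_0\|^2$ depends only on $\lambda$. Take $\alpha=\alpha_p$. Because $|\alpha_p|=1$, $I(\alpha_p)$ is unitary. By Lemma 6, $\Phi_F$ (in $L^2$ modulo the center) and $\phi_0\in I(\alpha_p)$ have the same Hecke character. If $F=0$ there is nothing to prove. Identity (7) has the form $\sum c_i\pi(h_i)\phi_0=0$; so it holds with $\Phi_F$ in place of $\phi_0$, in $L^2$ and hence pointwise by continuity.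

**Step 2: separating variables.** On adelic pairs $(u,v)\in GSp_{2n}\times GSp_{2r}$ with $\nu(u)=\nu(v)$ we have
$$\Phi_F(u,v)=\sum_i\Phi_{F_i}(u)\Phi_{g_i}(v).$$
Both sides are left invariant under rational points of this group and right invariant under integral points with equal similitudes. They agree at real points of positive similitude, since $\nu^{Nk/2}=\nu^{nk/2}\nu^{rk/2}$ and $F(Z\oplus W)=\sum F_i(Z)g_i(W)$. These three sets generate: use $\mathbb A^\times=\mathbb Q^\times\mathbb R_{>0}\hat{\mathbb Z}^\times$ for the similitude and strong approximation for $\mathrm{Sp}_{2n}\times\mathrm{Sp}_{2r}$. Apply (7) for $\Phi_F$ on this group and compare coefficients of the linearly independent $g_i$. With $\lambda_{g_i}$ the Hecke character of $g_i$,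
$$\lambda_{g_i}(t_2)\bigl[T_tF_i-\lambda_{g_i}\bigl((t^\sharp)^\vee\bigr)F_i\bigr]=0 \tag{9}$$
for all $t,t_2$ supported on $v(\nu)=j$.

**Step 3: each $F_i$ is an eigenfunction.** It suffices to treat $t$ supported on a single $v(\nu)=j$. If some $t_2$ supported there has $\lambda_{g_i}(t_2)\ne0$, then (9) shows that $F_i$ is a $T_t$-eigenfunction. For $j=0$ the choice $t_2=1_{K_r}$ always works. Otherwise all elements of $\mathcal H(G_r)$ supported on $v(\nu)=j$ act by $0$ on $g_i$, and, taking adjoints, so do those supported on $v(\nu)=-j$. For real $t$ supported on $v(\nu)=j$, the case $j=0$ applied to $\check t*t$ gives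
$$T_{\check t*t}F_i=\lambda_{g_i}\bigl(((\check t*t)^\sharp)^\vee\bigr)F_i=\lambda_{g_i}\bigl((\check t^\sharp)^\vee\bigr)\lambda_{g_i}\bigl((t^\sharp)^\vee\bigr)F_i=0,$$
because $(t^\sharp)^\vee$ is supported on $v(\nu)=-j$. So $\|T_tF_i\|^2=\langle T_{\check t*t}F_i,F_i\rangle=0$, and $F_i$ is an eigenfunction with eigenvalue $0$; complex $t$ follow by linearity.

Thus $V$ is stable under all Hecke operators at all $p$. They form a commuting family closed under adjoints, so $V$ has an orthonormal basis of eigenforms. $\square$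

## 7. Second moments of Siegel series by Plancherel

The sum $\mathcal S_f$ involves $w(T)=\prod_p|\tilde F_p(T;\alpha_p)|^2$. We control it on average over $T\in\mathrm{Sym}_N^*(\mathbb Z_p)$. The averaging is easy because $b_p(T;X)$ is, as a function of $T$, a sum of distinct characters. In size $1$ this reads $\int_{\mathbb Z_p}|b_p(T;X)|^2dT=1+\sum_{j\ge1}(p^j-p^{j-1})|X|^{2j}$ for $|X|^2<1/p$.

Let $dT$ be the Haar probability measure on $\mathrm{Sym}_N^*(\mathbb Z_p)$ and $w_p(T)=|\tilde F_p(T;\alpha)|^2$ with $|\alpha|=1$.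

**Lemma 8.** Let $0<\eta<\frac14$. With constants independent of $p,\varphi,\alpha$:

1. $\int_{\varphi_p(T)=\varphi}w_p\,dT\le C_\eta(2\varphi+1)p^{-\varphi(1-2\eta)}$ for $\varphi\ge0$;
2. for $p$ odd, $\int_{\varphi_p(T)\ge1}w_p\,dT\le Cp^{-2}$;
3. for $p$ odd, $\mathrm{vol}\{p\mid\det2T\}\le N/p$.

*Proof.* Part 3 is the Schwartz–Zippel lemma for the degree-$N$ polynomial $\det$ over $\mathbb F_p$.

**Step 1: Plancherel.** The functions $T\mapsto\psi_p(\mathrm{tr}\,T\Xi)$, $\Xi\in\mathrm{Sym}_N(\mathbb Q_p)/\mathrm{Sym}_N(\mathbb Z_p)$, are distinct characters of the compact group $\mathrm{Sym}_N^*(\mathbb Z_p)$. Let $|X|^2=p^{-s}$ and suppose $\mathcal Z(s):=\sum_\Xi\iota(\Xi)^{-s}<\infty$. Then $b_p(\cdot;X)$, grouped by $\iota(\Xi)=p^j$, converges in $L^2$. For $\det T\ne0$ the partial sums stabilize, $b_p(T;\cdot)$ being a polynomial, so the $L^2$-limit is $b_p(T;X)$ almost everywhere. Hence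
$$\int|b_p(T;X)|^2dT=\mathcal Z(s). \tag{10}$$

**Step 2: bounding $\mathcal Z(s)$.** For a partition $\lambda_1\ge\dots\ge\lambda_N\ge0$ let $r_\lambda$ be the number of $\Xi$ whose image $\mathcal I$ in $(\mathbb Q_p/\mathbb Z_p)^N$ has type $\lambda$; then $\iota(\Xi)=p^{|\lambda|}$. By symmetry the kernel of $\Xi:\mathbb Z_p^N\to\mathcal I$ is the annihilator of $\mathcal I$. So $\Xi$ amounts to $\mathcal I$ together with a symmetric isomorphism $\hat{\mathcal I}\to\mathcal I$. There are at most $\prod_{i\le j}p^{\min(\lambda_i,\lambda_j)}=p^{\sum j\lambda_j}$ of the latter. The number of $\mathcal I$ is the number of injections of the group $A_\lambda$ of type $\lambda$, divided by $|\mathrm{Aut}A_\lambda|$, hence at most $p^{N|\lambda|}/|\mathrm{Aut}A_\lambda|$, and (Macdonald, *Symmetric Functions*, II.1.6)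
$$|\mathrm{Aut}A_\lambda|=p^{\sum(2j-1)\lambda_j}\prod_{i\ge1}\prod_{l\le m_i(\lambda)}(1-p^{-l})\ge c\,p^{\sum(2j-1)\lambda_j},$$
as at most $N$ of the multiplicities $m_i(\lambda)$ are nonzero. So $r_\lambda\le Cp^{\sum(N+1-j)\lambda_j}$. In terms of the columns of $\lambda$, $\sum_jj\lambda_j=\sum_i\lambda_i'(\lambda_i'+1)/2$, and a partition with at most $N$ rows is a multiset of columns $h\in\{1,\dots,N\}$.

For $s=N+2\eta$:
$$\mathcal Z(s)\le C\sum_\lambda p^{\sum(1-j-2\eta)\lambda_j}=C\prod_{h=1}^N\bigl(1-p^{-h(h-1)/2-2\eta h}\bigr)^{-1}\le C_\eta .$$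

For $s=N+1$: exactly $p^N-1$ classes $\Xi$ have $|\lambda|=1$, namely $p^{-1}$ times symmetric matrices of rank one over $\mathbb F_p$; and
$$\sum_{|\lambda|\ge2}p^{-\sum j\lambda_j}=\prod_{h\le N}\bigl(1-p^{-h(h+1)/2}\bigr)^{-1}-1-p^{-1}=O(p^{-2}).$$
So $\mathcal Z(N+1)=1+(p^N-1)p^{-N-1}+O(p^{-2})=1+p^{-1}+O(p^{-2})$.

**Step 3: part 1.** The point is to move from $|X|=1$ to a larger circle, where (10) gives decay in $\varphi$; the functional equation makes this legitimate. Let $\varrho=p^{1/2-\eta}$ and write $\tilde F_p(T;X)=\sum_{|i|\le\varphi}c_iX^i$ with $c_i=c_{-i}$. Then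
$$|\tilde F_p(T;\alpha)|^2\le(2\varphi+1)\sum_i|c_i|^2\le(2\varphi+1)\sum_i|c_i|^2\frac{\varrho^{2i}+\varrho^{-2i}}2=(2\varphi+1)\sum_i|c_i|^2\varrho^{2i}.$$
The last sum is the mean of $|\tilde F_p(T;\cdot)|^2=\varrho^{-2\varphi}|F_p(T;p^{-(N+1)/2}\,\cdot)|^2$ over the circle of radius $\varrho$. On $|X|=p^{-(N+1)/2}\varrho=p^{-m-\eta}$ we have $|\gamma_p|\ge c_\eta$: the factor $i=m$ is at least $1-2^{-2\eta}$; for $i<m$, $|p^{2i}X^2|\le p^{-2(m-i)}$; $|1-X|\ge\frac12$; and $|1-\xi_pp^mX|\le2$. So $|F_p|^2\le C_\eta|b_p|^2$ there. Integrating over $T$ with (10), $s=N+2\eta$, the integral in part 1 is at most $C_\eta(2\varphi+1)\varrho^{-2\varphi}\mathcal Z(N+2\eta)\le C_\eta(2\varphi+1)p^{-\varphi(1-2\eta)}$.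

**Step 4: part 2, reduction.** Part 1 loses too much at $\varphi=1$; here we compute instead. Let $X=p^{-(N+1)/2}\alpha$, so $|X|=p^{-m-1/2}$ and $w_p=|F_p(T;X)|^2$. On this circle $|\gamma_p|\ge c$ (the factor $i=m$ is at least $1-p^{-1}$, and the others are as before). So it suffices that $\int_{\varphi_p\ge1}|b_p|^2=O(p^{-2})$. By (10) with $s=N+1$ and Step 2 this follows from
$$\int_{\varphi_p=0}|b_p|^2dT\ge1+p^{-1}-O(p^{-2}).$$
For odd $p$, $\varphi_p=0$ means $e:=v_p(\det2T)\le1$, and there $b_p=\gamma_p$.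

**Step 5: the part $e=0$.** Here $\xi_p=\xi=\pm1$ and $\gamma_p=(1-X)(1+\xi p^mX)\prod_{i<m}(1-p^{2i}X^2)$. Since $m\ge2$, $|X|\le p^{-5/2}$ and $|p^{2i}X^2|\le p^{-3}$ for $i<m$, so
$$|\gamma_p|^2=\bigl(1+p^{-1}+2\xi p^{-1/2}\mathrm{Re}\,\alpha\bigr)\bigl(1+O(p^{-5/2})\bigr).$$
The volumes $v_\pm$ of $\{e=0,\xi=\pm1\}$ satisfy $v_++v_-=\prod_{i=1}^m(1-p^{1-2i})=1-p^{-1}+O(p^{-3})$ and
$$v_+/v_-=|O^-_{2m}(\mathbb F_p)|/|O^+_{2m}(\mathbb F_p)|=(p^m+1)/(p^m-1),$$
so $v_+-v_-=(v_++v_-)p^{-m}=O(p^{-2})$. The contribution is $(1+p^{-1})(1-p^{-1})+O(p^{-5/2})=1+O(p^{-2})$.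

**Step 6: the part $e=1$.** Here $\xi_p=0$ and $|\gamma_p|^2=1+O(p^{-1})$. The set where $T$ mod $p$ has corank at least $2$ has volume $O(p^{2(N-2)-(2N-1)})=O(p^{-3})$: choose a plane in the radical; containing a given plane in the radical is $2N-1$ linear conditions. If $T$ mod $p$ has corank $1$, then after a change of basis depending only on $T$ mod $p$,
$$T=\begin{pmatrix}A&b\\b^t&d\end{pmatrix},\quad A\text{ invertible},\ b\equiv0,\ d\equiv0\ (p),\qquad\det T=\det A\,(d-b^tA^{-1}b),\quad b^tA^{-1}b\in p^2\mathbb Z_p .$$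
Given $T$ mod $p$, $d$ is uniform in $p\mathbb Z_p$, so $e\ge2$ has conditional probability $1/p$. As $\mathrm{vol}\{e\ge1\}=p^{-1}+O(p^{-3})$, we get $\mathrm{vol}\{e=1\}=p^{-1}+O(p^{-2})$, and the contribution is $p^{-1}+O(p^{-2})$.

Adding Steps 5 and 6 gives the bound required in Step 4. $\square$

## 8. From classes to local integrals

For $D$ fundamental with $(-1)^mD>0$ and $\mathfrak f\ge1$ put $\Delta=|D|\mathfrak f^2$ and
$$\mathcal M_f(D,\mathfrak f)=\sum_{S/GL_n(\mathbb Z)}\frac1{|\mathrm{Aut}S|}\sum_{\mu:\,D_T=D,\ \mathfrak f_T=\mathfrak f}w(T_{S,\mu}),\qquad g(\mathfrak f)=\prod_{p\text{ odd},\ p^2\mid\mathfrak f}p .$$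

**Lemma 9.** $\mathcal M_f(D,\mathfrak f)\le C_{\epsilon,\eta}\,\Delta^{\frac{n-1}2+\epsilon}\,\mathfrak f^{1+2\eta}g(\mathfrak f)$, uniformly in $f$ and $k$.

*Proof.* **Step 1: factorization.** Put $B=2qS$. As $qR^{-1}$ is integral, compatibility makes $B\in\mathrm{Sym}_n(\mathbb Z)$, and $\det B=q^n\det2S=q^{n-1}\Delta=:d$. The conditions on $D_T,\mathfrak f_T$ say exactly $\det B=d$. By the Chinese remainder theorem, and since compatibility is local, $\sum_\mu w(T_{S,\mu})=\prod_pW_p(B)$ with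
$$W_p(B)=\sum_{\mu_p}w_p(T_{S,\mu_p}),\qquad\mu_p\in M_{n,r}(\mathbb Z_p)/M_{n,r}(\mathbb Z_p)R\ \text{ compatible with } S ,$$
where $\alpha=\alpha_p$ in $w_p$. By $T_{S,\rho}[\mathrm{diag}(U,1)]=T_{S[U],U^t\rho}$ it depends only on the $GL_n(\mathbb Z_p)$-class of $B$. If $p\nmid2d$ then $p\nmid q$ (as $q\mid d$), there is one class $\mu_p$, it is compatible, and $w_p=1$; so $W_p(B)=1$.

**Step 2: local densities as orbit volumes.** Let $\mathcal O\ni B$ be a $GL_n(\mathbb Z_p)$-orbit in $\mathrm{Sym}_n(\mathbb Z_p)$, $\det B\ne0$. It is open and compact, so for large $a$ it consists of $\mathrm{vol}(\mathcal O)p^{an(n+1)/2}$ residue classes mod $p^a$, on which $GL_n(\mathbb Z/p^a)$ acts transitively. For $a>v_p(\det B)$ all solutions of $B[X]\equiv B$ mod $p^a$ are invertible, since $\det X^2\equiv1$ mod $p^{a-v_p(\det B)}$. Their number is $|GL_n(\mathbb Z/p^a)|$ divided by the number of residue classes, so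
$$2\alpha_p(B)\,\mathrm{vol}(\mathcal O)=\mathrm{vol}(GL_n(\mathbb Z_p))=\prod_{i\le n}(1-p^{-i})\ge\tfrac14,\qquad\text{hence}\quad\alpha_p(B)^{-1}\le8\,\mathrm{vol}(\mathcal O). \tag{11}$$
For $p\nmid2d$ the class of $B$ over $\mathbb Z_p$ is determined by $d$, and $\alpha_p(B)$ is $\prod_{i\le(n-1)/2}(1-p^{-2i})$ for $n$ odd and $(1\mp p^{-n/2})\prod_{i<n/2}(1-p^{-2i})$ for $n$ even. In the even case $n\ge4$, so in all cases $\prod_{p\nmid2d}\alpha_p^{-1}\le C$.

**Step 3: summing over genera.** A genus of positive forms of determinant $d$ is determined by its orbits at $p\mid2d$, with determinants in $d(\mathbb Z_p^\times)^2$. Sum Fact E, weighted by $\prod_pW_p$, over genera, and use (11) at $p\mid2d$: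
$$\mathcal M_f(D,\mathfrak f)\le C\,d^{\frac{n+1}2}\prod_{p\mid2d}8\int_{B\in\mathrm{Sym}_n(\mathbb Z_p),\ \det B\in d(\mathbb Z_p^\times)^2}W_p(B)\,dB. \tag{12}$$

**Step 4: comparison with integrals over $T$.** The purpose is to reach the integrals of Lemma 8. We claim that the integral in (12) is
$$\le C\int_{T\in\mathrm{Sym}_N^*(\mathbb Z_p),\ v_p(\det2T)=v_p(\Delta),\ \varphi_p(T)=v_p(\mathfrak f)}w_p(T)\,dT .$$
Consider those $T=\begin{pmatrix}T_1&\tau/2\\\tau^t/2&T_2\end{pmatrix}$ with $T_2=\frac12R[U]$ in the $GL_r(\mathbb Z_p)$-orbit of $\frac12R$. This orbit is open of volume at least $c$: for $p\nmid2q$ by (11)'s identity in rank $r$, where $\alpha_p(R)\le C$ by the explicit formulas; the finitely many other $p$ only affect constants. Such a $T$ is equivalent, by $\mathrm{diag}(1,U^{-1})$, to $T_{S,\rho}$ with $\rho=\tau U^{-1}$, $S=T_1-\frac12\rho R^{-1}\rho^t$, and $\det2T=q\det(2S)(\det U)^2$. For fixed $T_2$ the map $\tau\mapsto\rho$ preserves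 measure, and each class $\mu_p$ has measure $|q|_p^n$. For fixed $\rho$ the map $T_1\mapsto S$ is a translation onto the set of $S$ compatible with $\rho$. The map $S\mapsto B=2qS$ scales measure by a factor that is $1$ for $p\nmid2q$. Finally, $\det B\in d(\mathbb Z_p^\times)^2$ means $q\det2S\in\Delta(\mathbb Z_p^\times)^2$, which implies $v_p(\det2T)=v_p(\Delta)$ and $\varphi_p(T)=v_p(\mathfrak f)$. So the integral over $T$, restricted to these $T$, is at least a positive constant times the integral in (12).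

**Step 5: inserting Lemma 8.** Let $e=v_p(\Delta)$, $\varphi=v_p(\mathfrak f)$. For $p$ odd and $e\ge1$,
$$\int w_p\,dT\le C_\eta(2\varphi+1)\,p^{-e+\varphi(1+2\eta)}\cdot\begin{cases}p&e\text{ odd and }\varphi\ge2,\\1&\text{otherwise.}\end{cases}$$
Indeed, for $e=1$ ($\varphi=0$, $w_p=1$) use part 3. For $e=2,3$ ($\varphi=1$) use part 2: $p^{-2}\le p^{-e+1+2\eta}$. For $e\ge4$ use part 1: if $e=2\varphi$ then $p^{-\varphi(1-2\eta)}=p^{-e+\varphi(1+2\eta)}$, and if $e=2\varphi+1$ there is an extra factor $p$. For $p=2$, part 1 and $e\le2\varphi+3$ give $C_\eta(2\varphi+1)2^{-e+\varphi(1+2\eta)}$. For $p$ odd with $e=0$ the integral is at most $1$. Multiply over $p\mid2d$. The constants satisfy $\prod_{p\mid2d}C_\eta(2\varphi_p+1)\ll\Delta^\epsilon$, and $\prod p^{-e}=\Delta^{-1}$, $\prod p^{\varphi(1+2\eta)}=\mathfrak f^{1+2\eta}$. The extra factors $p$ occur only for odd $p$ with $p^2\mid\mathfrak f$, so their product is at most $g(\mathfrak f)$. As $d^{(n+1)/2}\le C\Delta^{(n+1)/2}$,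 the lemma follows. $\square$

Part 2 of Lemma 8 matters here: with part 1 alone at $e=3$, an extra factor $p$ would appear for every $p$ with $v_p(\mathfrak f)=1$, and the sum over $\mathfrak f$ in Section 9 would not be logarithmic.

## 9. Averages of central values, and the choice of $f$

It remains to prove Proposition 5. For fundamental $D$ with $(-1)^mD>0$ let
$$\mathcal L(D)=\sum_f\omega_fL(\tfrac12,f\times\chi_D)\ge0,$$
the sum over normalized Hecke eigenforms $f\in S_{2k'}(\mathrm{SL}_2(\mathbb Z))$.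

**Lemma 10.** For $k$ large: (a) $\mathcal L(D_0)\ge1$; (b) $\sum_{|D|\le Y}\mathcal L(D)\le CY$ for all $Y\ge1$.

*Proof.* **Step 1: a finite expression for the central value.** The root number of $f\times\chi_D$ is $(-1)^{k'}\mathrm{sgn}D=+1$, so $\Lambda(s)=(|D|/2\pi)^s\Gamma(s+k'-\frac12)L(s,f\times\chi_D)$ satisfies $\Lambda(s)=\Lambda(1-s)$. The usual contour shift of $\int\Lambda(\frac12+u)\,du/u$ gives
$$L(\tfrac12,f\times\chi_D)=2\sum_j\lambda_f(j)\chi_D(j)j^{-1/2}V(j/|D|),\qquad V(y)=\frac{\Gamma(k',2\pi y)}{\Gamma(k')}\in[0,1].$$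

**Step 2: $|D|\le k'/1000$.** First let $j>j_0:=2k'|D|/\pi$ and $x=2\pi j/|D|>4k'$. Then
$$V\le\frac{e^{-x/2}}{\Gamma(k')}\int_0^\infty t^{k'-1}e^{-t/2}dt=2^{k'}e^{-x/2}\le e^{-0.3k'}e^{-x/4}.$$
With $|\lambda_f(j)|\le d(j)\le2\sqrt j$ and $\sum_f\omega_f\le2$ (the case $j=1$ of the next estimate), these $j$ contribute at most $8e^{-0.3k'}\sum_je^{-\pi j/(2|D|)}=O(e^{-ck'})$.

Next let $j\le j_0$. Then $4\pi\sqrt j\le4\pi k'\sqrt{2/(1000\pi)}\le0.32k'$. With $\nu=2k'-1$ and $|J_\nu(x)|\le(x/2)^\nu/\Gamma(\nu+1)\le(ex/2\nu)^\nu$, the Bessel function in Fact D is at most $(0.22/c)^\nu$ for $k'$ large. Since $|S(1,j;c)|\le c$, the Kloosterman terms total $\ll4^{-k'}$ for each $j$. Summing over $j\le j_0$ with weight $j^{-1/2}$ costs only a power of $k'$.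

Only $j=1$ has a main term, so $\mathcal L(D)=2V(1/|D|)+O(e^{-ck'})$. Since $V(1/|D_0|)\to1$, (a) follows. Also $\mathcal L(D)\le3$ for $|D|\le k'/1000$, which gives (b) for $Y\le k'/1000$.

**Step 3: $Y\ge k'$.** For large $Y$ we use the half-integral weight form $h$ instead. The function $|h|^2y^{k'+1/2}$ is $\Gamma_0(4)$-invariant. Let $0<y_0\le1$. For any $z$ the number of $\gamma\in\Gamma_\infty\backslash\mathrm{SL}_2(\mathbb Z)$ with $\mathrm{Im}\,\gamma z\ge y_0$ depends only on the $\mathrm{SL}_2(\mathbb Z)$-orbit, so we may take $z$ in the standard domain, $y\ge\sqrt3/2$. From $y/|cz+d|^2\ge y_0$ we get $c\le(yy_0)^{-1/2}$ and $|cx+d|\le\sqrt{y/y_0}$. The count is at most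
$$1+\sum_{1\le c\le(yy_0)^{-1/2}}\bigl(2\sqrt{y/y_0}+1\bigr)\le\frac C{y_0}.$$
Hence $\int_{y_0}^\infty\int_0^1|h|^2y^{k'-3/2}dx\,dy\le C\|h\|^2/y_0=C/y_0$. The left side equals
$$\sum_j|c(j)|^2(4\pi j)^{-(k'-1/2)}\Gamma(k'-\tfrac12,4\pi jy_0).$$
Take $y_0=k'/(8\pi Y)\le1$. For $j\le Y$ we have $4\pi jy_0\le k'/2$, and $\Gamma(k'-\frac12,k'/2)\ge\frac12\Gamma(k'-\frac12)$ for $k'$ large. Indeed $t^{k'-3/2}e^{-t}$ increases on $[0,k'/2]$, so the missing part is at most $(k'/2)^{k'-1/2}e^{-k'/2}$, which is $\Gamma(k'-\frac12)$ times at most a power of $k'$ times $(\sqrt e/2)^{k'}$. Therefore $\sum_{|D|\le Y}c_f^*(D)\le C\mathcal G\,Y/k'$, and by (2)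
$$\sum_{|D|\le Y}\omega_fL(\tfrac12,f\times\chi_D)\le CY/k'.$$
Summing over the $O(k')$ forms $f$ gives (b) for $Y\ge k'$. For $k'/1000\le Y\le k'$ use monotonicity: the sum is at most its value at $k'$, namely $\le Ck'\le1000CY$. $\square$

*Proof of Proposition 5.* **Step 1: averaging over $f$.** Group the terms of $\mathcal S_f$ by $(D,\mathfrak f)$. By Lemma 9 and (2), $\mathcal S_f\le\mathcal G\sum_{D,\mathfrak f}\omega_fL(\frac12,f\times\chi_D)u(D,\mathfrak f)$ with
$$u(D,\mathfrak f)=C_{\epsilon,\eta}\,\Delta^{\frac{n-1-r}2+\epsilon}\,\mathfrak f^{1+2\eta}g(\mathfrak f)\min\bigl(1,(k^n/\Delta)^n\bigr),\qquad\Delta=|D|\mathfrak f^2,$$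
independent of $f$. Put $\mathcal W=\sum_{D,\mathfrak f}\mathcal L(D)u(D,\mathfrak f)$; it is positive by Lemma 10(a), and finite by Step 2. Then
$$\sum_f\mathcal S_f\le\mathcal G\mathcal W,\qquad\sum_fc_f^*(D_0)=\mathcal G\mathcal L(D_0)\ge\mathcal G .$$
If $\mathcal S_f>2\mathcal Wc_f^*(D_0)$ held for all $f$ with $c_f^*(D_0)>0$, summing over these $f$ would give $\sum_f\mathcal S_f\ge2\mathcal W\mathcal G$, a contradiction. So some $f$ satisfies (5).

**Step 2: the size of $\mathcal W$.** Consider $X\le\Delta<2X$. For each $\mathfrak f\le\sqrt{2X}$, Lemma 10(b) gives $\sum_{|D|<2X/\mathfrak f^2}\mathcal L(D)\le CX/\mathfrak f^2$, and $\mathfrak f^{2\eta}\ll X^\eta$. So this range contributes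
$$\ll X^{\frac{n+1-r}2+\epsilon+\eta}\min\bigl(1,(k^n/X)^n\bigr)\sum_{\mathfrak f\le\sqrt{2X}}\frac{g(\mathfrak f)}{\mathfrak f}.$$
The function $g(\mathfrak f)/\mathfrak f$ is multiplicative, with value $1/p$ at $p$ and at most $p^{1-j}$ at $p^j$, $j\ge2$, so
$$\sum_{\mathfrak f\le Z}\frac{g(\mathfrak f)}{\mathfrak f}\le\prod_{p\le Z}\Bigl(1+\frac1p+\sum_{j\ge2}p^{1-j}\Bigr)\ll(\log3Z)^C .$$
Now sum over dyadic $X$. The exponent $\frac{n+1-r}2$ is positive, so the ranges $X\le k^n$ contribute $\ll k^{n(n+1-r)/2+\epsilon'}$. For $X>k^n$ the factor $(k^n/X)^n$ gives convergence with the same bound, because $\frac{n+1-r}2<n$. Hence $\mathcal W\ll k^{n(n+1-r)/2+\epsilon'}$ with $\epsilon'\to0$ as $\epsilon,\eta\to0$. (With $r=0$, $n\ge4$ even, $R$ absent and $q=1$, the same lines give $k^{n(n+1)/2+\epsilon'}$: the stopping point of the first attempt in Section 2.)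

This proves Proposition 5, and with Section 4 it completes the proof of Theorem 1. $\blacksquare$
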